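\title{Orthonormal bases of small width for finite transitive sets}

\begin{abstract}
Let $X$ be a finite transitive subset of the unit sphere of $\mathbb R^d$ or $\mathbb C^d$, that is, a finite orbit of a group of linear isometries. We prove that there is an orthonormal basis $L$ with $|\langle v,x\rangle|\le C/\sqrt{\log d}$ for all $v\in L$ and $x\in X$, where $C$ is an absolute constant. This proves a conjecture posed in a paper of Sah, Sawhney and Zhao. More generally, for $k\le d/(\log 3d)^{C_0}$ the space is an orthogonal sum of subspaces of dimension in $[k,2k)$ onto each of which every point of $X$ has projection of length at most $C/\sqrt{\log(d/k)}$. Both bounds are sharp up to the constant. The proof splits the space into blocks permuted by the group and uses the classification of finite simple groups to show that a large block either carries few points, so that a random basis works, or carries a permutation structure, so that Hadamard matrices at a well chosen scale work. The few dimensions that remain are absorbed with the Haar system.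
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The width of a transitive set}

Let $\mathbb F$ be $\mathbb R$ or $\mathbb C$, and give $\mathbb F^d$ its standard inner product $\langle\cdot,\cdot\rangle$ and standard basis $\delta_1,\dots,\delta_d$. A subset $X$ of the unit sphere of $\mathbb R^d$ is \emph{transitive} if for all $x,x'\in X$ there is $g\in\mathsf O(\mathbb R^d)$ with $gX=X$ and $gx=x'$. A subset of the unit sphere of $\mathbb C^d$ is \emph{transitive} if it is the orbit of a point under a subgroup of $\mathsf U(\mathbb C^d)$. In both cases a nonempty transitive set is an orbit of a group of $\mathbb F$-linear isometries. For $v\in\mathbb F^d$ and a subspace $W\subset\mathbb F^d$ with orthogonal projection $P_W$ put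
\[
\|v\|_X=\sup_{x\in X}|\langle v,x\rangle|,\qquad \|W\|_X=\sup_{x\in X}\|P_Wx\|.
\]
The first quantity is a seminorm bounded by $\|v\|$; for a unit vector $v$ it is the largest distance from a point of $X$ to the hyperplane $v^\perp$, so it measures the width of $X$ in the direction $v$. Since $\|P_Wx\|$ is the maximum of $|\langle v,x\rangle|$ over unit vectors $v\in W$, the second quantity is the largest width in a direction of $W$:
\begin{equation}\label{eq:Wnorm}
\|W\|_X=\sup\{\|v\|_X:\ v\in W,\ \|v\|=1\}.
\end{equation}
We write $a\lesssim b$ if $a\le Cb$ for an absolute constant $C$, independent of $d$, $k$ and $X$.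

We ask for an orthonormal basis $L$ of $\mathbb F^d$ such that $X$ is thin in every direction $v\in L$. Since $\sum_{v\in L}|\langle v,x\rangle|^2=1$, no basis does better than $d^{-1/2}$, and for a single point this value is attained. In $\mathbb R^d$ take $X=\{\pm\delta_1,\dots,\pm\delta_d\}$. Then $\|v\|_X=\max_j|v_j|$, the standard basis gives $1$, and the rows of an orthogonal matrix with entries $\pm d^{-1/2}$, which exists when $d$ is a power of $2$, give $d^{-1/2}$. For the cube $X=\{\pm d^{-1/2}\}^d$ we have $\|v\|_X=d^{-1/2}\sum_j|v_j|$ and the two bases exchange roles. These sets are orbits of one group, so the basis has to depend on the orbit. They also suggest the answer $d^{-1/2}$, which is far from the truth: Section~\ref{sec:model} exhibits an orbit of the same group whose width is at least $(1+\log d)^{-1/2}$ in every direction. Both hypotheses on $X$ are needed for any nontrivial bound. The whole sphere is transitive and has $\|v\|_X=1$ for every unit vector $v$, and a finite $\varepsilon$-net of the sphere has $\|v\|_X\ge1-\varepsilon$.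

Green proved that every finite transitive subset of the unit sphere of $\mathbb R^d$ lies within distance $O(1/\sqrt{\log d})$ of some hyperplane, and that this is best possible up to a constant factor. In our notation, some unit vector has $\|v\|_X\lesssim1/\sqrt{\log d}$. It is also known that, for an absolute constant $C$, for $1\le k\le d/(\log 3d)^C$ and for every finite transitive $X$ in the unit sphere of $\mathbb F^d$, some $k$-dimensional subspace $W$ has $\|W\|_X\lesssim1/\sqrt{\log(d/k)}$. With $k=\lfloor\sqrt d\rfloor$ and $d$ large this gives about $\sqrt d$ orthonormal directions of width $\lesssim1/\sqrt{\log d}$, but the complement of $W$ need not be invariant under the group, so the statement cannot simply be applied again. The following conjecture is posed in the paper of Sah, Sawhney and Zhao~\cite{SSZ}: \emph{for $d\ge2$ and every finite transitive subset $X$ of the unit sphere of $\mathbb R^d$ or $\mathbb C^d$ there is an orthonormal basis $L$ with $|\langle v,x\rangle|\lesssim1/\sqrt{\log d}$ for all $v\in L$ and $x\in X$.}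

\subsection{Results}

The conjecture holds over both fields.

\begin{theorem}\label{thm:A}
Let $d\ge2$ and let $X$ be a finite transitive subset of the unit sphere of $\mathbb F^d$. Then $\mathbb F^d$ has an orthonormal basis $L$ with
\[
\sup_{x\in X,\ v\in L}|\langle v,x\rangle|\lesssim\frac1{\sqrt{\log d}}.
\]
\end{theorem}

\begin{theorem}\label{thm:B}
There is an absolute constant $C_0$ such that the following holds. Let $d\ge2$, let $1\le k\le d/(\log 3d)^{C_0}$, and let $X$ be a finite transitive subset of the unit sphere of $\mathbb F^d$. Then $\mathbb F^d$ is an orthogonal sum $\bigoplus_lW_l$ with $k\le\dim W_l<2k$ and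
\[
\sup_{x\in X}\|P_{W_l}x\|\lesssim\frac1{\sqrt{\log(d/k)}}\qquad\text{for every }l.
\]
\end{theorem}

\begin{theorem}\label{thm:C}
There is an absolute constant $c>0$ such that for all $1\le k\le d$ there is a finite transitive subset $X$ of the unit sphere of $\mathbb F^d$ for which every $k$-dimensional subspace $W$ satisfies
\[
\sup_{x\in X}\|P_Wx\|\ge c\,\bigl(1+\log(d/k)\bigr)^{-1/2}.
\]
\end{theorem}

Theorem~\ref{thm:C} shows that Theorems~\ref{thm:A} (take $k=1$) and~\ref{thm:B} are sharp up to constants. For large $d$, Theorem~\ref{thm:A} is the case $k=1$ of Theorem~\ref{thm:B}. We prove it first and independently, in Sections~\ref{sec:model}--\ref{sec:A}, because its proof is more explicit and contains the method. The proofs of Theorems~\ref{thm:A} and~\ref{thm:B} rely on the classification of finite simple groups, through the facts collected in Section~\ref{sec:facts}. They use neither Green's theorem nor the $k$-dimensional statement quoted above.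

\subsection{Two mechanisms}

There are two ways to make $X$ thin in many directions at once. If $X$ has few points, a random basis works: by concentration of measure (Lemma~\ref{lem:conc}) and a union bound over the $d|X|$ pairs $(v,x)$, a random basis has width $\lesssim(\log(2d|X|)/d)^{1/2}$, which suffices when $\log|X|\le d/\log d$. If $X$ has many points because the group permutes coordinates, as with the $2^dd!$ signed permutations, the union bound fails, but the sizes of the coordinates of a point of $X$ are known up to order, and explicit vectors with entries $\pm m^{-1/2}$ work once $m$ is chosen well (Section~\ref{sec:model}).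

The content of the proof is that these two mechanisms cover everything. We write $X=Gx$ with $G$ finite and take the finest orthogonal decomposition of $\mathbb F^d$ into blocks permuted by $G$ (Section~\ref{sec:blocks}). Small blocks are numerous and behave like coordinates. Inside a block the group satisfies a strong homogeneity condition, and Section~\ref{sec:groups} shows that such a group is either small modulo rotations, in which case the first mechanism applies (Section~\ref{sec:cyclic}), or acts by permuting coordinates inside the block, in which case the second applies. These constructions miss a small fraction of the dimensions, and the missing directions are diluted among good ones by a Haar matrix (Proposition~\ref{prop:absorb}). Section~\ref{sec:B} replaces vectors by subspaces, and Section~\ref{sec:C} proves the lower bound.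

Throughout, $\log$ is the natural logarithm and $[n]=\{1,\dots,n\}$. The letters $c,C$ denote positive absolute constants that may change from line to line, while $c_0,c_1,C_0,C_1,\dots$ are fixed absolute constants. ``For large $d$'' means for $d\ge d_0$ with $d_0$ absolute. We assume $X\ne\emptyset$.

\section{Signed permutations: scales and absorption}\label{sec:model}

In this section we solve the problem for the group $G$ of signed permutation matrices acting on $\mathbb R^d$. The two tools that this requires, Lemma~\ref{lem:scale} and Proposition~\ref{prop:absorb}, are stated in the generality needed later.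

\subsection{Where the logarithm comes from}

Let $x_1\ge\dots\ge x_d\ge0$ with $\sum x_j^2=1$ and $X=Gx$. For $v\in\mathbb R^d$ let $v^*$ be the decreasing rearrangement of $(|v_j|)_j$. Matching signs and orders gives $\|v\|_X=\sum_jv_j^*x_j$, by the rearrangement inequality.

Take $x_j=\Lambda^{-1/2}j^{-1/2}$ with $\Lambda=\sum_{j\le d}1/j\le1+\log d$. A unit vector $v$ has $j(v_j^*)^2\le1$, that is $j^{-1/2}\ge v_j^*$, and therefore
\begin{equation}\label{eq:lower1}
\|v\|_X=\Lambda^{-1/2}\sum_jv_j^*j^{-1/2}\ge\Lambda^{-1/2}\sum_j(v_j^*)^2\ge(1+\log d)^{-1/2}.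
\end{equation}
This $x$ spreads its mass evenly over the dyadic ranges of $j$, of which there are about $\log_2d$.

For the upper bound call $v$ \emph{flat of size $m$} if it has $m$ nonzero coordinates, all equal to $\pm m^{-1/2}$. Then $\|v\|_X=m^{-1/2}\sum_{l\le m}x_l$. If $x$ is itself flat of size $m_0$, this equals $\min(m,m_0)/\sqrt{mm_0}$, which is $2^{-|j-j_0|/2}$ when $m=2^j$ and $m_0=2^{j_0}$. So the mass of $x$ at one dyadic scale harms flat vectors only at nearby scales, with geometric decay. As $x$ has total mass $1$, among $n$ candidate scales one meets mass of order $1/n$. The next lemma makes this precise. The factor $(1+t)^{1/2}$ in its weights costs nothing and is needed only in Section~\ref{sec:B}.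

\begin{lemma}[scale selection]\label{lem:scale}
Let $y_1\ge y_2\ge\dots\ge0$ with $\sum_ly_l^2\le1$. Let $\Delta_0=\{1\}$ and $\Delta_s=(2^{s-1},2^s]\cap\mathbb N$ for $s\ge1$, and put
\[
Y_s=\Bigl(\sum_{l\in\Delta_s}y_l^2\Bigr)^{1/2},\qquad w_t=2^{-t/2}(1+t)^{1/2},\qquad\omega=\sum_{t\ge0}w_t<\infty,\qquad\Psi_j=\sum_{s=0}^jw_{j-s}Y_s .
\]
Among any $n$ distinct integers $j\ge0$ there is one with $\Psi_j\le\omega n^{-1/2}$. Moreover $2^{-j/2}\sum_{l\le2^j}y_l\le\Psi_j$ for every $j\ge0$.
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality $\Psi_j^2\le\omega\sum_{s\le j}w_{j-s}Y_s^2$. Summing over $j$ and exchanging the sums gives $\sum_j\Psi_j^2\le\omega^2\sum_sY_s^2\le\omega^2$, so the smallest of $n$ values $\Psi_j^2$ is at most $\omega^2/n$. Since $|\Delta_s|\le2^s$ we have $\sum_{l\in\Delta_s}y_l\le2^{s/2}Y_s$, and hence $2^{-j/2}\sum_{l\le2^j}y_l\le\sum_{s\le j}2^{-(j-s)/2}Y_s\le\Psi_j$.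
\end{proof}

Orthonormal families of flat vectors come from the normalized \emph{Sylvester--Hadamard matrices}
\[
\mathcal H_1=(1),\qquad\mathcal H_{2m}=\frac1{\sqrt2}\begin{pmatrix}\mathcal H_m&\mathcal H_m\\ \mathcal H_m&-\mathcal H_m\end{pmatrix}.
\]
For $m=2^j$ the matrix $\mathcal H_m$ is orthogonal with entries $\pm m^{-1/2}$. Its first row is constant, so its other $m-1$ rows have sum $0$. There are at least $\frac12\log d$ integers $j\ge0$ with $2^j\le\sqrt d$, so Lemma~\ref{lem:scale} with $y=x$ gives $m=2^j\le\sqrt d$ for which flat vectors of size $m$ have $\|v\|_X\le\omega(2/\log d)^{1/2}$. Split $[d]$ into $\lfloor d/m\rfloor$ groups of $m$ coordinates and place the rows of $\mathcal H_m$ on each group. This produces the required basis, except for fewer than $m\le\sqrt d$ coordinates that belong to no group. A remaining vector $\delta_j$ has $\|\delta_j\|_X=x_1$, which may be $1$.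

\subsection{Absorbing bad directions}

Let $u_0$ be a unit vector about which we know only $\|u_0\|_X\le1$, and let $u_1,\dots,u_{2^h-1}$ complete it to an orthonormal set, with $\|u_l\|_X\le\varepsilon$. We want a new basis of the span in which $u_0$ has the small coefficient $2^{-h/2}$ everywhere; to reach width $\varepsilon$ we need $2^h\approx\varepsilon^{-2}$. Mixing by $\mathcal H_{2^h}$ achieves this, but the triangle inequality then gives about $2^{h/2}\varepsilon\approx1$ for the other terms. What is needed is an orthogonal matrix with a constant first column whose rows have bounded $\ell^1$-norm. For $h=2$ take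
\[
\tfrac12u_0+\tfrac12u_1\pm\tfrac1{\sqrt2}u_2,\qquad\tfrac12u_0-\tfrac12u_1\pm\tfrac1{\sqrt2}u_3 .
\]
These four vectors are orthonormal, because $\frac14+\frac14+\frac12=1$, $\frac14+\frac14-\frac12=0$ and $\frac14-\frac14=0$, and each has width at most $\frac12+(\frac12+\frac1{\sqrt2})\varepsilon$. This is the Haar system. The same coefficients mix subspaces.

\begin{lemma}[Haar mixing]\label{lem:haar}
Let $X$ be a subset of the unit sphere of $\mathbb F^d$, let $h\ge1$, and let $U_0,U_1,\dots,U_{2^h-1}$ be mutually orthogonal subspaces of the same dimension $\beta$ with $\|U_l\|_X\le\varepsilon$ for $l\ge1$. Then $\bigoplus_lU_l$ is an orthogonal sum of $2^h$ subspaces $U'$ of dimension $\beta$ with $\|U'\|_X\le2^{-h/2}+(\sqrt2+1)\varepsilon$.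
\end{lemma}

\begin{proof}
The Haar basis of $\mathbb R^{2^h}$ consists of the constant vector $\psi_0=2^{-h/2}\mathbf 1$ and, for each dyadic interval of $[2^h]$ of length $2^r$ with $1\le r\le h$, the vector equal to $2^{-r/2}$ on the left half, to $-2^{-r/2}$ on the right half and to $0$ elsewhere. There are $\sum_{r=1}^h2^{h-r}=2^h-1$ such intervals; call the vectors $\psi_1,\dots,\psi_{2^h-1}$. Each $\psi_l$ is a unit vector. Two of them are orthogonal because their supports are disjoint, or one is constant on the support of the other, which has sum $0$. So the matrix $(\psi_l(p))_{p,l}$ is orthogonal. A point $p$ lies in exactly one dyadic interval of each length, so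
\[
\psi_0(p)=2^{-h/2},\qquad\sum_{l\ge1}|\psi_l(p)|=\sum_{r=1}^h2^{-r/2}<\sqrt2+1 .
\]
Choose linear isometries $\phi_l\colon\mathbb F^\beta\to U_l$ and put $\phi'_p=\sum_l\psi_l(p)\phi_l$ for $p\in[2^h]$. As the $U_l$ are orthogonal, $\langle\phi'_p\xi,\phi'_{p'}\xi'\rangle=\sum_l\psi_l(p)\psi_l(p')\langle\xi,\xi'\rangle$, which is $\langle\xi,\xi'\rangle$ if $p=p'$ and $0$ otherwise. So the images $U'_p$ of the $\phi'_p$ are mutually orthogonal of dimension $\beta$, and they span $\bigoplus_lU_l$ by a count of dimensions. For a unit vector $\xi$ we have $\|\phi'_p\xi\|_X\le2^{-h/2}\cdot1+(\sqrt2+1)\varepsilon$, and \eqref{eq:Wnorm} concludes.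
\end{proof}

Each bad direction consumes about $\varepsilon^{-2}$ good ones. So it suffices to cover all but a fraction of order $\varepsilon^2$ of the dimensions.

\begin{proposition}[absorption]\label{prop:absorb}
Let $X$ be a subset of the unit sphere of $\mathbb F^d$, let $\lambda>1$ and $1\le k\le d/(8\lambda)$. Suppose there are mutually orthogonal $k$-dimensional subspaces $W$ with $\|W\|_X\le\varepsilon$ whose span has codimension $T\le d/(8\lambda)$. Then $\mathbb F^d$ is an orthogonal sum of subspaces $W'$ with $k\le\dim W'<2k$ and $\|W'\|_X\le2\lambda^{-1/2}+6\varepsilon$.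
\end{proposition}

\begin{proof}
Call the given subspaces good; there are $(d-T)/k\ge d/(2k)$ of them. Choose $h\ge1$ with $\lambda\le2^h<2\lambda$. Split the orthogonal complement of their span into pieces of dimension $k$ and at most one nonzero piece of dimension less than $k$. There are at most $T/k+1$ pieces, and
\[
(T/k+1)(2^h-1)\le\frac{2\lambda(T+k)}k\le\frac{2\lambda}k\cdot\frac d{4\lambda}=\frac d{2k},
\]
so each piece $B$ can be assigned its own $2^h-1$ good subspaces $W_1,\dots,W_{2^h-1}$. Good subspaces that are not assigned are kept. Put $\varepsilon'=\lambda^{-1/2}+(\sqrt2+1)\varepsilon$.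

If $\dim B=k$, Lemma~\ref{lem:haar} splits $B\oplus\bigoplus_lW_l$ into $k$-dimensional subspaces of width at most $\varepsilon'$. If $\beta=\dim B<k$, write $W_l=U_l\oplus W_l''$ orthogonally with $\dim U_l=\beta$; both summands have width at most $\varepsilon$ by \eqref{eq:Wnorm}. Lemma~\ref{lem:haar} splits $B\oplus\bigoplus_lU_l$ into $\beta$-dimensional subspaces $U'_0,\dots,U'_{2^h-1}$ of width at most $\varepsilon'$. Use the subspaces $U_l'\oplus W_l''$ for $1\le l\le2^h-2$, of dimension $k$, and $U'_{2^h-1}\oplus W''_{2^h-1}\oplus U_0'$, of dimension $k+\beta<2k$. For orthogonal subspaces $P_{W\oplus W'}=P_W+P_{W'}$, so widths add at worst, and all widths are at most $2\varepsilon'+\varepsilon\le2\lambda^{-1/2}+6\varepsilon$.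
\end{proof}

For $k=1$ the conclusion is an orthonormal basis. In the model case $T<\sqrt d\le d/(8\log d)$ for large $d$, so Proposition~\ref{prop:absorb} with $k=1$ and $\lambda=\log d$ proves Theorem~\ref{thm:A} for orbits of signed permutations.

\section{Blocks}\label{sec:blocks}

From now on $X$ is a finite transitive subset of the unit sphere of $\mathbb F^d$. In the model case we used only that the group permutes the coordinate lines. For a general group we look for the finest structure of this kind.

\subsection{Reduction to a finite group}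

Let $G_0$ be the stabilizer of $X$ in $\mathsf O(\mathbb R^d)$, or the given unitary group in the complex case. It permutes $X$ transitively and preserves $\operatorname{span}X$. The restriction of $g\in G_0$ to $\operatorname{span}X$ is determined by the permutation of $X$ that $g$ induces, so there are finitely many restrictions. Extend each by the identity on $(\operatorname{span}X)^\perp$. We obtain a \emph{finite} group $G$ of $\mathbb F$-linear isometries of $\mathbb F^d$ and a unit vector $x$ with $X=Gx$. This is the only use of the finiteness of $X$.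

\subsection{The finest decomposition}

Consider the orthogonal decompositions $\mathbb F^d=\bigoplus_{i\in I}V_i$ into nonzero subspaces that are permuted by $G$, so that $G$ acts on $I$ and $gV_i=V_{gi}$. The trivial decomposition is one of them and $|I|\le d$ always, so we may fix one with $|I|$ maximal. The $V_i$ are the \emph{blocks}. Put $b_i=\dim_{\mathbb F}V_i$ and $z_i=P_{V_i}z$ for $z\in\mathbb F^d$, and let $H_i$ be the finite group of isometries of $V_i$ induced by the stabilizer of $V_i$ in $G$.

For each $G$-orbit on $I$ fix a representative, write $o(i)$ for the representative of the orbit of $i$, and fix $t_i\in G$ with $t_iV_{o(i)}=V_i$. We use $t_i$ to read the $i$th component of a vector in the representative block: $[z]_i=t_i^{-1}z_i\in V_{o(i)}$. For $g\in G$ we have $(gx)_{gi}=gx_i$, and $t_{gi}^{-1}gt_i$ stabilizes $V_{o(i)}$. Therefore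
\begin{equation}\label{eq:transport}
[gx]_{gi}=h\,[x]_i\qquad\text{for some }h=h(g,i)\in H_{o(i)} .
\end{equation}
In words, $g$ permutes the components of $x$ within each orbit and applies to each an element of the group of the representative block. In particular, for every $G$-invariant set $I'\subset I$ and $g\in G$,
\begin{equation}\label{eq:permblocks}
\text{the family }(\|(gx)_i\|)_{i\in I'}\text{ is a rearrangement of }(\|x_i\|)_{i\in I'} .
\end{equation}
All later uses of transitivity go through \eqref{eq:transport}.

Maximality of $|I|$ restricts the groups $H_i$. For a finite group $N$, an $\mathbb FN$-module is \emph{homogeneous} if it is a direct sum of pairwise isomorphic irreducible $\mathbb FN$-modules. In general a module is the direct sum of its \emph{isotypic components}, each being the sum of all irreducible submodules of one isomorphism type.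

\begin{lemma}\label{lem:homog}
For every $i\in I$ and every normal subgroup $N$ of $H_i$, the module $V_i|_N$ is homogeneous over $\mathbb F$.
\end{lemma}

\begin{proof}
Suppose that $V_i|_N$ has isotypic components $U_1,\dots,U_r$ with $r\ge2$. They are mutually orthogonal: since $N$ acts by isometries, the orthogonal projection onto $U_a$ commutes with $N$, and an $N$-map from $U_{a'}$ to $U_a$ vanishes for $a'\ne a$. They are permuted by $H_i$: since $N$ is normal, $h\in H_i$ sends isomorphic irreducible $N$-submodules to isomorphic irreducible $N$-submodules. For each $i'$ in the orbit of $i$ choose $s_{i'}\in G$ with $s_{i'}V_i=V_{i'}$, and replace $V_{i'}$ by the pieces $s_{i'}U_1,\dots,s_{i'}U_r$. For $g\in G$ we have $gs_{i'}=s_{gi'}h$ with $h$ stabilizing $V_i$, so $g$ permutes the new pieces. This decomposition has more than $|I|$ parts, a contradiction.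
\end{proof}

Two examples show what can happen inside one block. Let $\mathrm{Sym}_n$ and $\mathrm{Alt}_n$ be the symmetric and alternating groups, let $\mathbb F_0^n=\{w\in\mathbb F^n:\sum_jw_j=0\}$, and let $\rho$ be the action of $\mathrm{Sym}_n$ on $\mathbb F_0^n$ by permuting coordinates. This is the \emph{standard module}. For $n\ge4$ the group $\mathrm{Alt}_n$ is doubly transitive on $[n]$, so $\mathbb C_0^n$ is irreducible for $\mathrm{Alt}_n$; consequently $\mathbb F_0^n$ is irreducible and every linear map of $\mathbb F_0^n$ commuting with $\rho(\mathrm{Alt}_n)$ is a scalar, for both fields.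

\begin{example}\label{ex:blocks}
(a) Let $G$ be the group of rotations of $\mathbb R^2$ of odd order $n\ge3$. An element of odd order cannot exchange two lines, and a nontrivial element of $G$ fixes no line, so $\mathbb R^2$ is a single block. The order of $H_i$ is thus not bounded in terms of $b_i$. The same happens for scalars in $\mathbb C^1$.

(b) Let $G=\mathrm{Sym}_n$ act on $\mathbb F_0^n$, $n\ge5$. The simple group $\mathrm{Alt}_n$ has order $n!/2>(n-1)!$, so it acts trivially on the at most $n-1$ blocks, and by irreducibility there is one block. An orbit can have $n!$ points, too many for a union bound in dimension $n-1$. On the other hand the coordinates in $\mathbb F^n$ are permuted, and the nonconstant rows of $\mathcal H_m$ give flat vectors in $\mathbb F_0^n$.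
\end{example}

\section{Groups whose normal subgroups act homogeneously}\label{sec:groups}

We show that Example~\ref{ex:blocks} describes the only two ways in which the group of a block can be large. We identify $\mathbb F^n\otimes\mathbb F^f$ with $(\mathbb F^f)^n$, so that a vector $z$ has \emph{coordinates} $z^{(1)},\dots,z^{(n)}\in\mathbb F^f$. The subspace $\mathbb F_0^n\otimes\mathbb F^f$ is given by $\sum_jz^{(j)}=0$, and for an isometry $u$ of $\mathbb F^f$ the map $\rho(\sigma)\otimes u$ permutes the coordinates by $\sigma$ and applies $u$ to each.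

\begin{proposition}[dichotomy]\label{prop:dich}
Let $H$ be a finite group of $\mathbb F$-linear isometries of a Euclidean or Hermitian space $V$ with $\dim_{\mathbb F}V=b\ge1$, such that $V|_N$ is homogeneous over $\mathbb F$ for every normal subgroup $N$ of $H$. Then one of the following holds.
\begin{enumerate}
\item[(i)] There are a normal subgroup $A$ of $H$ with $|H/A|\le\exp(C_1b^{4/5})$ and an $\mathbb F$-linear isometry $J$ of $V$ such that every $a\in A$ has the form $a=\cos\theta\cdot1+\sin\theta\cdot J$ with $\theta=\theta(a)$ real.
\item[(ii)] There are integers $n\ge9$ and $f\ge1$ with $n-1>\sqrt b$ and an isometry $V\cong\mathbb F_0^n\otimes\mathbb F^f$ under which every $h\in H$ has the form $\rho(\sigma)\otimes u$ with $\sigma\in\mathrm{Sym}_n$ and $u$ an isometry of $\mathbb F^f$.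
\end{enumerate}
\end{proposition}

The idea is as follows. Homogeneity forces abelian normal subgroups to act by rotations. Modulo the largest one, $H$ is controlled by its action on a nilpotent subgroup and on quasisimple subgroups $L_1,\dots,L_s$, which act on $V$ through a tensor product of modules of dimensions $r_0,\dots,r_s$ with $r_0\cdots r_s\le b$. Each factor contributes $O(r_i^{3/4})$ to $\log|H/A|$, with one exception: $\mathrm{Alt}_n$ on its standard module contributes $\log n!$, which exceeds $r_i=n-1$. If $r_i\le\sqrt b$ this is harmless. If $r_i>\sqrt b$, there is no room for a second such factor, so $L_i$ is normal in $H$ and (ii) follows.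

\subsection{Facts from finite group theory}\label{sec:facts}

Let $\Gamma$ be a finite group. A characteristic subgroup of a normal subgroup of $\Gamma$ is normal in $\Gamma$. The \emph{Fitting subgroup} $F(\Gamma)$ is the largest nilpotent normal subgroup. A group $L$ is \emph{quasisimple} if $L=[L,L]$ and $L/Z(L)$ is a nonabelian simple group. A subgroup is \emph{subnormal} if it is joined to $\Gamma$ by a chain of subgroups, each normal in the next. The \emph{components} of $\Gamma$ are its subnormal quasisimple subgroups, the \emph{layer} $E(\Gamma)$ is the subgroup they generate, and $F^*(\Gamma)=F(\Gamma)E(\Gamma)$ is the \emph{generalized Fitting subgroup}. All three subgroups are characteristic, and automorphisms of $\Gamma$ permute the components.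

\begin{lemma}[{\cite[\S31]{Asch}}]\label{lem:S3}
Distinct components of $\Gamma$ commute elementwise, $F(\Gamma)$ commutes elementwise with $E(\Gamma)$, and $C_\Gamma(F^*(\Gamma))\le F^*(\Gamma)$.
\end{lemma}

A \emph{projective representation} of degree $r$ of a group $S$ is a homomorphism $S\to\mathrm{PGL}_r(\mathbb C)$. If $L$ is quasisimple and $U$ is a faithful irreducible $\mathbb CL$-module, then $Z(L)$ acts by scalars and $L$, being nonabelian, does not, so $U$ gives a nontrivial projective representation of $L/Z(L)$ of degree $\dim U$.

\begin{lemma}\label{lem:S1}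
Let $S$ be a nonabelian finite simple group that is not alternating and has a nontrivial projective representation of degree $r$. Then $r\ge2$ and $\log|\operatorname{Aut}S|\le C_2(\log r)^2$.
\end{lemma}

\begin{proof}
We have $r\ge2$ because $\mathrm{PGL}_1(\mathbb C)$ is trivial. By the classification of finite simple groups, $S$ is sporadic, the Tits group, or of Lie type of some rank $l$ over a field with $q$ elements. In the last case $|\operatorname{Aut}S|\le q^{Cl^2}$, and the bounds of Landazuri and Seitz~\cite{LS} (see \cite[Theorem 5.3.9]{KL}) give $r\ge q^{cl}$ for all but finitely many $S$. Then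
\[
\log|\operatorname{Aut}S|\le Cl^2\log q\le C(l\log q)^2/\log2\le C_2(\log r)^2 .
\]
The finitely many remaining groups have bounded $|\operatorname{Aut}S|$ and $\log r\ge\log2$, so they are covered by enlarging $C_2$.
\end{proof}

\begin{lemma}\label{lem:S2}
There are absolute constants $n_0\ge9$ and $C_3$ with the following property. Let $L$ be quasisimple with $L/Z(L)\cong\mathrm{Alt}_n$, and let $U$ be a faithful irreducible $\mathbb CL$-module of dimension $r$. Then either $n\ge n_0$, $L\cong\mathrm{Alt}_n$ and $U$ is the standard module, or $\log|\operatorname{Aut}\mathrm{Alt}_n|\le C_3r^{3/4}$.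
\end{lemma}

\begin{proof}
The cases $n<n_0$ are covered by the choice of $C_3$. For $n\ge7$ we have $\operatorname{Aut}\mathrm{Alt}_n=\mathrm{Sym}_n$, acting by conjugation, so it is enough to bound $n\log n\ge\log n!$. For large $n$, by Schur's theorem $L$ is $\mathrm{Alt}_n$ or its double cover. For the double cover $r\ge2^{\lfloor(n-2)/2\rfloor}$ (Schur; Wagner~\cite{Wag}), so $n\le C\log r$. Let $L=\mathrm{Alt}_n$ and let $U'$ be an irreducible constituent of the module induced from $U$ to $\mathrm{Sym}_n$. Then $\dim U'\le2r$, and $U$ is a constituent of $U'|_L$ by Frobenius reciprocity. By Rasala~\cite{Ras}, for large $n$ the only irreducible $\mathrm{Sym}_n$-modules of degree less than $n(n-3)/2$ are the trivial and standard modules and their twists by the sign. Their restrictions to $L$ are trivial or standard, and $U$ is not trivial. So if $U$ is not standard, then $2r\ge n(n-3)/2$ and $n\le Cr^{1/2}$. In both cases $n\log n\le C_3r^{3/4}$.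
\end{proof}

\subsection{Proof of Proposition~\ref{prop:dich}}

\emph{Step 1: passing to $\mathbb C$.} Let $V_{\mathbb C}$ be $V$ if $\mathbb F=\mathbb C$ and the complexification of $V$ if $\mathbb F=\mathbb R$, so $\dim_{\mathbb C}V_{\mathbb C}=b$. For a complex module $U$ let $\overline U$ be its complex conjugate. We claim:
\begin{itemize}
\item[$(*)$] for every normal subgroup $N$ of $H$ there is a faithful irreducible $\mathbb CN$-module $U_N$, a constituent of $V_{\mathbb C}|_N$, such that every irreducible constituent of $V_{\mathbb C}|_N$ is isomorphic to $U_N$ or $\overline{U_N}$.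
\end{itemize}
For $\mathbb F=\mathbb C$ all constituents are isomorphic by hypothesis. For $\mathbb F=\mathbb R$, $V|_N$ is a sum of copies of one real irreducible module $M$. If $U$ is an irreducible submodule of $M_{\mathbb C}$, then $U+\overline U$ is stable under conjugation, hence is the complexification of a nonzero submodule of $M$, hence equals $M_{\mathbb C}$. Finally $U_N$ and $\overline{U_N}$ have the same kernel, and this kernel acts trivially on $V_{\mathbb C}$, so it is trivial.

\emph{Step 2: abelian normal subgroups.} Let $A$ be an abelian normal subgroup of $H$. Then $U_A$ is a faithful linear character $\chi$, so $A$ is cyclic. Write $\chi(a)=e^{\sqrt{-1}\,\theta(a)}$. We find $J$ as in (i).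
If $\mathbb F=\mathbb C$, homogeneity gives $a=\chi(a)\cdot1$, and we take $J=\sqrt{-1}$. If $\mathbb F=\mathbb R$ and $\chi=\overline\chi$, then $a=\chi(a)=\pm1$, $\sin\theta(a)=0$, and we take $J=1$. If $\mathbb F=\mathbb R$ and $\chi\ne\overline\chi$, then $V_{\mathbb C}$ is the orthogonal sum of the eigenspaces of $\chi$ and $\overline\chi$, which complex conjugation interchanges. Let $J$ be $\sqrt{-1}$ on the first and $-\sqrt{-1}$ on the second. Then $J$ is unitary and commutes with conjugation, so it is an isometry of $V$, and $\cos\theta(a)+\sin\theta(a)J$ equals $\chi(a)$ on the first eigenspace and $\overline{\chi(a)}$ on the second, as $a$ does.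

For $h\in H$ the character $a\mapsto\chi(h^{-1}ah)$ is a constituent of $V_{\mathbb C}|_A$, hence is $\chi$ or $\overline\chi$. If it is $\chi$, then $h$ centralizes $A$, because $\chi$ is faithful. So $[H:C_H(A)]\le2$.

From now on $A$ is an abelian normal subgroup of $H$ of maximal order and $\Gamma=C_H(A)$, a normal subgroup of $H$ with $A\le Z(\Gamma)$. If $B$ is a characteristic abelian subgroup of $\Gamma$, then $B$ is normal in $H$ and centralizes $A$, so $AB$ is abelian and normal in $H$, and $AB=A$ by maximality. Thus
\begin{equation}\label{eq:charab}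
\text{every characteristic abelian subgroup of }\Gamma\text{ lies in }A .
\end{equation}
Put $F=F(\Gamma)$, $E=E(\Gamma)$, $F^*=FE$; these are normal in $H$, and $A\le F$. By \eqref{eq:charab}, $Z(F)$ and $Z(F^*)$ lie in $A$, and they contain $A$, so $Z(F)=Z(F^*)=A$. By Lemma~\ref{lem:S3}, $C_\Gamma(F)\cap C_\Gamma(E)=C_\Gamma(F^*)=Z(F^*)=A$, and hence
\begin{equation}\label{eq:split}
|H/A|\le2\,|\Gamma/C_\Gamma(F)|\cdot|\Gamma/C_\Gamma(E)| .
\end{equation}
It remains to bound the groups of automorphisms that $\Gamma$ induces on $F$ and on $E$.

\emph{Step 3: the Fitting subgroup.} Let $\gamma_1=F$, $\gamma_{i+1}=[\gamma_i,F]$ be the lower central series, so $[\gamma_i,\gamma_j]\le\gamma_{i+j}$, and let $\nu$ be the nilpotency class: $\gamma_{\nu+1}=1$ with $\nu$ minimal. If $\nu\ge3$, then $2\nu-2\ge\nu+1$, so $\gamma_{\nu-1}$ is abelian and characteristic in $\Gamma$. By \eqref{eq:charab} it is central in $F$, so $\gamma_\nu=1$, a contradiction. Hence $\nu\le2$ and $[F,F]\le Z(F)=A$.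

Let $\psi$ be the character of $U_F$ and $r_0=\dim U_F$. The center $A$ acts on $U_F$ by a faithful scalar character $\mu$. For $g\in F\setminus A$ there is $h\in F$ with $a=hgh^{-1}g^{-1}\ne1$, and $a\in A$. Then $\psi(g)=\psi(hgh^{-1})=\psi(ag)=\mu(a)\psi(g)$ with $\mu(a)\ne1$, so $\psi(g)=0$. By irreducibility $|F|=\sum_{g\in F}|\psi(g)|^2=|A|r_0^2$, that is $|F/A|=r_0^2$.

The abelian group $F/A$ has a generating set of size at most $2\log_2r_0$, since each new generator at least doubles the subgroup generated. So $|\operatorname{Aut}(F/A)|\le(r_0^2)^{2\log_2r_0}$. An element of $\Gamma$ acting trivially on $F/A$ acts on $F$ as $g\mapsto g\zeta(g)$ with $\zeta(g)\in A$. Since $A$ is central in $\Gamma$, the map $\zeta$ is a homomorphism that is trivial on $A$. Since $A$ embeds in $\mathbb C^\times$, there are at most $|\operatorname{Hom}(F/A,\mathbb C^\times)|=r_0^2$ such maps. Therefore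
\begin{equation}\label{eq:Fbound}
|\Gamma/C_\Gamma(F)|\le r_0^{4\log_2r_0+2} .
\end{equation}

\emph{Step 4: the layer.} Let $L_1,\dots,L_s$ be the components of $\Gamma$ (possibly $s=0$) and $S_i=L_i/Z(L_i)$. By Lemma~\ref{lem:S3}, $F^*$ is a quotient of $F\times L_1\times\dots\times L_s$. An irreducible complex module of a direct product is a tensor product of irreducible modules of the factors, so $U_{F^*}=U_0\otimes U_1\otimes\dots\otimes U_s$. The restriction of the faithful module $U_{F^*}$ to $F$ or $L_i$ is a multiple of $U_0$ or $U_i$, so all $U_i$ are faithful. By $(*)$ for $F$, the module $U_0$ is $U_F$ or $\overline{U_F}$, so $\dim U_0=r_0$. With $r_i=\dim U_i$ we get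
\begin{equation}\label{eq:tensor}
r_0r_1\cdots r_s\le b .
\end{equation}
For $i\ge1$ we have $r_i\ge2$, because $L_i$ is nonabelian and $U_i$ is faithful. So $s\le\log_2b$.

The natural map $\operatorname{Aut}L_i\to\operatorname{Aut}S_i$ is injective: an element of its kernel has the form $g\mapsto g\zeta(g)$ with $\zeta\colon L_i\to Z(L_i)$ a homomorphism, which is trivial because $L_i$ is perfect. The group $\Gamma$ permutes the components, and the elements normalizing all of them map to $\prod_i\operatorname{Aut}L_i$ with kernel $C_\Gamma(E)$. Therefore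
\begin{equation}\label{eq:Ebound}
|\Gamma/C_\Gamma(E)|\le s!\prod_{i=1}^s|\operatorname{Aut}S_i| .
\end{equation}

Call $L_i$ \emph{dominant} if $L_i\cong\mathrm{Alt}_n$ with $n\ge n_0$, $U_i$ is the standard module and $r_i=n-1>\sqrt b$.

\emph{Step 5: no dominant component.} Then $\log|\operatorname{Aut}S_i|\le Cb^{3/4}$ for every $i$. Indeed, if $S_i$ is not alternating, Lemma~\ref{lem:S1} gives $C_2(\log b)^2$. If $S_i$ is alternating and the second alternative of Lemma~\ref{lem:S2} holds, we get $C_3b^{3/4}$. Otherwise the first alternative holds with $n-1\le\sqrt b$, so $n\le2\sqrt b$ and $\log n!\le n\log n\le Cb^{3/4}$. By \eqref{eq:split}, \eqref{eq:Fbound} and \eqref{eq:Ebound}, with $r_0\le b$ and $s\le\log_2b$,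
\[
\log|H/A|\le\log2+(4\log_2b+2)\log b+s^2+Csb^{3/4}\le C_1b^{4/5} .
\]
Together with Step 2 this is (i).

\emph{Step 6: a dominant component.} Let $L_1\cong\mathrm{Alt}_n$ be dominant. By $(*)$ for $F^*$, every constituent of $V_{\mathbb C}|_{L_i}$ is $U_i$ or $\overline{U_i}$ and so has dimension $r_i$. Conjugation by $h\in H$ permutes the components of $\Gamma$. If $hL_1h^{-1}=L_i$, then $h$ maps irreducible $L_1$-submodules of $V_{\mathbb C}$ to irreducible $L_i$-submodules, so $r_i=r_1>\sqrt b$, and $i=1$ by \eqref{eq:tensor}. Thus $N=L_1$ is normal in $H$. The standard module has a real character, so $\overline{U_1}\cong U_1$ and $V_{\mathbb C}|_N$ is a multiple of $\mathbb C_0^n$. Modules over $\mathbb F$ with the same character are isomorphic, so $V|_N$ is a multiple of $\mathbb F_0^n$.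

Split $V|_N$ orthogonally into $f$ irreducible submodules. Two invariant inner products on $\mathbb F_0^n$ differ by a positive operator commuting with $\rho(\mathrm{Alt}_n)$, hence by a positive scalar. So each submodule is isometrically isomorphic to $\mathbb F_0^n$, and we obtain an isometry $V\cong\mathbb F_0^n\otimes\mathbb F^f$ under which $N=\rho(\mathrm{Alt}_n)\otimes1$. Let $h\in H$. Since $\operatorname{Aut}\mathrm{Alt}_n=\mathrm{Sym}_n$, there is $\sigma\in\mathrm{Sym}_n$ such that $h$ and $\rho(\sigma)\otimes1$ induce the same automorphism of $N$. Then $h'=h(\rho(\sigma)\otimes1)^{-1}$ commutes with $N$. Write $h'$ as an $f\times f$ array of linear maps of $\mathbb F_0^n$; each commutes with $\rho(\mathrm{Alt}_n)$ and so is a scalar. Hence $h'=1\otimes u$, where $u$ is an isometry because $h'$ is. This is (ii). \hfill$\square$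

\begin{remark}
Homogeneity cannot be dropped. Let $H$ be the group of signed permutation matrices of $\mathbb R^b$ and $D_0$ its diagonal subgroup, which is normal and acts on $\mathbb R^b$ by $b$ distinct characters. A subgroup $A$ as in (i) is abelian and normal, so for $b\ge5$ it lies in $D_0$, and $|H/A|\ge b!$. A normal subgroup $N\cong\mathrm{Alt}_n$ as in Step 6 would meet $D_0$ trivially and hence centralize it, whereas $D_0$ is its own centralizer.
\end{remark}

\subsection{Types of blocks}

By Lemma~\ref{lem:homog}, Proposition~\ref{prop:dich} applies to each $H_i$. For each orbit representative choose one alternative that holds, and call all blocks of the orbit of \emph{cyclic type} if it is (i) and of \emph{alternating type} if it is (ii). Types are $G$-invariant. For a block $V_i$ of alternating type the isometry $t_i$ identifies $V_i$ with $V_{o(i)}\cong\mathbb F_0^{n_i}\otimes\mathbb F^{f_i}$, where $n_i,f_i$ depend only on the orbit, $b_i=(n_i-1)f_i$ and $n_i-1>\sqrt{b_i}$. By \eqref{eq:transport} and (ii), the coordinates of $[gx]_{gi}$ have the same norms as those of $[x]_i$,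 in another order. So for every $G$-invariant set $I'$ of blocks of alternating type and every $g\in G$,
\begin{equation}\label{eq:permalt}
\bigl(\|[gx]_i^{(j)}\|\bigr)_{i\in I',\,j\in[n_i]}\text{ is a rearrangement of }\bigl(\|[x]_i^{(j)}\|\bigr)_{i\in I',\,j\in[n_i]},
\end{equation}
and the squares of these numbers sum to $\sum_{i\in I'}\|x_i\|^2\le1$.

\section{Large blocks of cyclic type}\label{sec:cyclic}

We recall L\'evy's concentration inequality (see~\cite{Led}): if $\varphi$ is a $1$-Lipschitz function on the unit sphere of $\mathbb R^p$, $p\ge2$, with the uniform measure, then $\Pr(\varphi\ge\mathbb E\varphi+t)\le2e^{-c_1pt^2}$ for all $t>0$.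

\begin{lemma}\label{lem:conc}
Let $D\ge2$, let $W_0\subset\mathbb F^D$ have dimension $k$, let $g$ be a Haar-random isometry of $\mathbb F^D$, and let $\|y\|\le1$. Then for $t>0$
\[
\Pr\bigl(\|P_{gW_0}y\|\ge(k/D)^{1/2}+t\bigr)\le2e^{-c_1Dt^2}.
\]
\end{lemma}

\begin{proof}
We may assume $\|y\|=1$. Then $\|P_{gW_0}y\|=\varphi(u)$ with $\varphi(u)=\|P_{W_0}u\|$ and $u=g^{-1}y$ uniform on the unit sphere of $\mathbb F^D$, a space of real dimension at least $D$. The function $\varphi$ is $1$-Lipschitz. Each of the $D$ coordinates of $u$ in an orthonormal basis has second moment $1/D$, so $\mathbb E\varphi\le(\mathbb E\varphi^2)^{1/2}=(k/D)^{1/2}$.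
\end{proof}

With $t=(\log d)^{-1/2}$ this allows a union bound over $\exp(cD/\log d)$ points. The orbit itself can be larger, because the rotation groups $A$ have unbounded order. But $\|P_Wy\|$ is convex in $y$, so it is enough to enclose the orbit in the convex hull of few points, and the circle $\{\cos\theta\,u+\sin\theta\,Ju\}$ lies in $\sqrt2$ times the convex hull of the four points $\pm u,\pm Ju$, since $|\cos\theta|+|\sin\theta|\le\sqrt2$.

\begin{lemma}\label{lem:cyclic}
Let $d$ be large, let $I'\subset I$ be a nonempty $G$-invariant set of blocks of cyclic type with $b_i\ge\sqrt d$, let $V'=\bigoplus_{i\in I'}V_i$, $D=\dim V'$ and $1\le k\le D$. Then $V'$ contains $\lfloor D/k\rfloor$ mutually orthogonal $k$-dimensional subspaces $W$ with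
\[
\|W\|_X\le\sqrt2\,\bigl((k/D)^{1/2}+(\log d)^{-1/2}\bigr).
\]
\end{lemma}

\begin{proof}
For each representative $o\in I'$ let $A_o,J_o$ be as in Proposition~\ref{prop:dich}(i) for $H_o$, and let $R_o\subset H_o$ be a set of coset representatives, $H_o=A_oR_o$ and $|R_o|\le\exp(C_1b_o^{4/5})$. Let $Y$ be the set of all $y\in V'$ with
\[
[y]_i=B_ir_i[x]_{\pi(i)}\qquad(i\in I'),
\]
where $\pi$ is a permutation of $I'$ preserving each orbit, $r_i\in R_{o(i)}$ and $B_i\in\{\pm1,\pm J_{o(i)}\}$. Then $\|y\|^2=\sum_{i\in I'}\|x_{\pi(i)}\|^2\le1$.

Fix $g\in G$ and let $\pi(i)=g^{-1}i$. By \eqref{eq:transport}, for each $i\in I'$ there are $r_i\in R_{o(i)}$ and $\theta_i$ with $[gx]_i=(\cos\theta_i+\sin\theta_iJ_{o(i)})r_i[x]_{\pi(i)}$. So $[gx]_i/\sqrt2$ lies in the convex hull of the four points $B\,r_i[x]_{\pi(i)}$. A product of convex hulls is the convex hull of the product, and the $B_i$ may be chosen independently in $Y$, so $P_{V'}gx\in\sqrt2\operatorname{conv}Y$. Hence $\|W\|_X\le\sqrt2\max_{y\in Y}\|P_Wy\|$ for every subspace $W\subset V'$.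

Since $b_i\ge\sqrt d$, we have $|I'|\le D/\sqrt d$ and $b_i^{4/5}\le b_id^{-1/10}$. Counting the choices of $\pi$, $B_i$ and $r_i$,
\[
\log|Y|\le|I'|(\log d+\log4)+C_1\sum_{i\in I'}b_i^{4/5}\le CDd^{-1/10}.
\]
Take $\lfloor D/k\rfloor$ mutually orthogonal $k$-dimensional subspaces of $V'$ and apply one Haar-random isometry of $V'$. By Lemma~\ref{lem:conc} with $t=(\log d)^{-1/2}$, the probability that $\|P_Wy\|\ge(k/D)^{1/2}+t$ for some resulting $W$ and some $y\in Y$ is at most
\[
2D\exp\bigl(CDd^{-1/10}-c_1D/\log d\bigr)\le2d\exp\bigl(-c_1\sqrt d/(2\log d)\bigr)<1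
\]
for large $d$, because $\sqrt d\le D\le d$.
\end{proof}

The hypothesis $b_i\ge\sqrt d$ is what makes $Y$ small. For blocks of dimension $1$ the permutations $\pi$ alone may number $d!$, as in Section~\ref{sec:model}.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

For $d<d_0$ any orthonormal basis works, since $|\langle v,x\rangle|\le1$. Let $d$ be large and $\ell=\log d$. We build an orthonormal set of vectors with $\|v\|_X\lesssim\ell^{-1/2}$ that spans all but $O(d\ell^{-2})$ dimensions, treating separately the small blocks, the large blocks of cyclic type and the large blocks of alternating type.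

The scales are taken from the range $\ell^2\le2^j\le d^{1/8}$. The upper end makes groups of size $2^j$ fit many times into the index sets below; the lower end makes a loss of a fraction $2^{-j}$ of the dimensions affordable. The range contains at least $\ell/(8\log2)-2\log_2\ell-1\ge\ell/10$ integers $j$. By Lemma~\ref{lem:scale}, for every decreasing sequence $y\ge0$ with $\sum y_l^2\le1$ there is a power of two $m\in[\ell^2,d^{1/8}]$ with
\begin{equation}\label{eq:m}
m^{-1/2}\sum_{l\le m}y_l\le\omega\sqrt{10}\,\ell^{-1/2}.
\end{equation}
Finite sequences $y$ are extended by zeros.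

\emph{Small blocks.} Let $I_0=\{i:b_i\le\sqrt d\}$, a $G$-invariant set, and $T=\sum_{i\in I_0}b_i$. If $T\le d^{3/4}$ we leave these blocks uncovered. Suppose $T>d^{3/4}$. Let $y$ be the decreasing rearrangement of $(\|x_i\|)_{i\in I_0}$ and choose $m$ by \eqref{eq:m}. We know nothing about the position of $(gx)_i$ inside $V_i$, only its norm, so a flat combination must take its $m$ vectors from $m$ different blocks. List an orthonormal basis $u_1,\dots,u_T$ of $\bigoplus_{I_0}V_i$ block after block, and let $q=\lfloor T/m\rfloor\ge d^{5/8}-1\ge\sqrt d$. Two basis vectors in the same block have indices differing by less than $\sqrt d\le q$. So for each $r\in[q]$ the vectors $u_r,u_{r+q},\dots,u_{r+(m-1)q}$ lie in distinct blocks $i_0,\dots,i_{m-1}$. Replace them by the $m$ combinations whose coefficients are the rows of $\mathcal H_m$. Each new vector $v$ satisfies, for all $g\in G$,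
\[
|\langle v,gx\rangle|\le m^{-1/2}\sum_{t<m}\|(gx)_{i_t}\|\le m^{-1/2}\sum_{l\le m}y_l\lesssim\ell^{-1/2},
\]
by \eqref{eq:permblocks} and \eqref{eq:m}, since any $m$ distinct members of the family sum to at most the $m$ largest. The uncovered dimension is $T-mq<m$. In either case it is at most $d^{3/4}$.

\emph{Large blocks of cyclic type.} If there are blocks of cyclic type with $b_i>\sqrt d$, Lemma~\ref{lem:cyclic} with $k=1$ gives an orthonormal basis of their sum with $\|v\|_X\le\sqrt2(d^{-1/4}+\ell^{-1/2})\lesssim\ell^{-1/2}$. Nothing is left uncovered.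

\emph{Large blocks of alternating type.} Let $I_2$ be the set of blocks of alternating type with $b_i>\sqrt d$. Let $y$ be the decreasing rearrangement of the family in \eqref{eq:permalt} for $I'=I_2$, and choose $m$ by \eqref{eq:m}. Fix $i\in I_2$, write $n=n_i$, $f=f_i$ and identify $V_i$ with $\mathbb F_0^n\otimes\mathbb F^f$. Take $\lfloor n/m\rfloor$ disjoint $m$-subsets of $[n]$, and on each the $m-1$ nonconstant rows $w$ of $\mathcal H_m$, extended by $0$. They have sum $0$, so $w\in\mathbb F_0^n$; the constant row has to be discarded. With $a$ running through an orthonormal basis of $\mathbb F^f$, the vectors $w\otimes a\in V_i$ are orthonormal, and by \eqref{eq:permalt} and \eqref{eq:m}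
\[
|\langle w\otimes a,gx\rangle|\le\sum_j|w_j|\,\bigl\|[gx]_i^{(j)}\bigr\|\le m^{-1/2}\sum_{l\le m}y_l\lesssim\ell^{-1/2}.
\]
Here the bound $n-1>\sqrt{b_i}$ of the dichotomy is used: it gives $n>d^{1/4}\ge m^2$. Since $(m-1)\lfloor n/m\rfloor\ge(m-1)(n/m-1)\ge n-n/m-m$ and $nf\le2(n-1)f=2b_i$, the uncovered dimension in $V_i$ is at most
\[
f\,(n/m+m)\le2fn/m\le4b_i/m\le4b_i\ell^{-2}.
\]

\emph{Absorption.} The vectors constructed form an orthonormal set with $\|v\|_X\le C\ell^{-1/2}$, and their span has codimension at most $d^{3/4}+4d\ell^{-2}\le5d\ell^{-2}\le d/(8\ell)$ for large $d$. Proposition~\ref{prop:absorb} with $k=1$ and $\lambda=\ell$ splits $\mathbb F^d$ into orthogonal lines of width at most $(2+6C)\ell^{-1/2}$. Unit vectors on these lines form the basis $L$. \hfill$\square$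

\section{Decompositions into thin subspaces}\label{sec:B}

\subsection{Flat subspaces}

For Theorem~\ref{thm:B} every unit vector of a $k$-dimensional subspace must have small width. Return to signed permutations and try the span $W$ of $k$ flat vectors of size $m$ with disjoint supports. For $1\le a\le k$ the normalized sum of $a$ of them is flat of size $am$, so $\|W\|_X=1$ whenever $x$ is flat of size $am$. This $W$ is exposed to all scales between $m$ and $km$. We want a subspace of $\mathbb F^M$ exposed to the single scale $M$. A flat vector $w$ of size $M$ in $\mathbb F^M$ has $\|P_{\mathbb Fw}R_S\|^2=|S|/M$, where $R_S$ is the coordinate projection onto $\mathbb F^S$. A random subspace of dimension much smaller than $M$ nearly has this property for all $S$ at once. We take it inside $\mathbb F_0^M$ so that it can be used in blocks of alternating type.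

\begin{lemma}\label{lem:flat}
Let $M\ge4$ and $1\le k'\le M-1$. There are $\lfloor(M-1)/k'\rfloor$ mutually orthogonal $k'$-dimensional subspaces $W'\subset\mathbb F_0^M$ such that for each of them and every $S\subset[M]$ with $|S|=s\ge1$
\[
\|P_{W'}R_S\|^2\le C_4\,\frac{k'+s\log(eM/s)}M .
\]
\end{lemma}

\begin{proof}
Take $\lfloor(M-1)/k'\rfloor$ mutually orthogonal $k'$-dimensional subspaces of $\mathbb F_0^M$ and apply a Haar-random isometry of $\mathbb F_0^M$. For a unit vector $u\in\mathbb F^M$ we have $P_{W'}u=P_{W'}u_0$, where $u_0$ is the projection of $u$ to $\mathbb F_0^M$. Lemma~\ref{lem:conc} with $D=M-1\ge M/2$ gives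
\[
\Pr\bigl(\|P_{W'}u\|\ge(2k'/M)^{1/2}+t\bigr)\le2e^{-c_1Mt^2/2}.
\]
The unit sphere of a real normed space of dimension $p$ has a $\frac12$-net of size at most $5^p$, so that of $\mathbb F^S$ has one of size at most $25^s\le e^{4s}$. If $u$ attains the operator norm $\|P_{W'}R_S\|$ and $u'$ is a net point within $\frac12$ of $u$, then $\|P_{W'}R_S\|\le\|P_{W'}u'\|+\frac12\|P_{W'}R_S\|$; so the norm is at most twice the maximum over the net. Put $\tau(s)=s\log(eM/s)$ and $t_s^2=C'\tau(s)/M$. The function $\tau$ is increasing on $[1,M]$, as $\tau'(s)=\log(M/s)$, and $\tau(s)\ge s$. There are at most $(eM/s)^s=e^{\tau(s)}$ sets $S$ of size $s$ and at most $M$ subspaces. So the probability that some $W'$, $S$ and net point violate the bound with $t=t_s$ is at most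
\[
M\sum_{s=1}^Me^{\tau(s)}e^{4\tau(s)}\cdot2e^{-c_1C'\tau(s)/2}\le2M^2(eM)^{-(c_1C'/2-5)}<1
\]
when $c_1C'/2-5\ge2$, using $\tau(s)\ge\tau(1)=\log(eM)$. Outside this event $\|P_{W'}R_S\|^2\le4((2k'/M)^{1/2}+t_s)^2\le16k'/M+8C'\tau(s)/M$.
\end{proof}

For the rest of this section $C_0=200$, $1\le k\le d/(\log3d)^{200}$, and
\[
\ell=\log d,\qquad Q=d/k,\qquad\lambda=\log Q .
\]
Thus $\ell^{200}\le Q\le d$, $Q>1$ and $\lambda\le\ell$, and $Q$ is large when $d$ is large. Say that $z\in\mathbb F^N\otimes\mathbb F^f$ is \emph{dominated} by a decreasing sequence $y$ if the $l$th largest of the norms $\|z^{(j)}\|$ is at most $y_l$ for every $l$. The next lemma replaces the Hadamard construction. Its hypothesis $N\ge k'Q^{1/10}$ guarantees order $\lambda$ usable scales between $k'$ and $N$.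

\begin{lemma}[packing]\label{lem:pack}
Let $d$ be large, let $k',N$ be positive integers with $k'Q^{1/10}\le N\le2d$, and let $y\ge0$ be decreasing with $\sum y_l^2\le1$. Then $\mathbb F_0^N$ contains mutually orthogonal $k'$-dimensional subspaces $W'$ whose span has codimension at most $2N\ell^{-3}$ in $\mathbb F^N$, such that $\|(P_{W'}\otimes1)z\|\le C_5\lambda^{-1/2}$ for each $W'$, every $f\ge1$ and every $z\in\mathbb F^N\otimes\mathbb F^f$ dominated by $y$.
\end{lemma}

\begin{proof}
The endpoints of the interval $[k'\ell^3,N\ell^{-3}]$ have ratio at least $Q^{1/10}\ell^{-6}\ge Q^{1/10-6/200}\ge Q^{1/20}$, so the interval contains at least $\lambda/(20\log2)-1\ge\lambda/20$ powers of $2$. By Lemma~\ref{lem:scale} one of them, $M=2^j$, has $\Psi_j\le\omega(20/\lambda)^{1/2}$. Then $k'/M\le\ell^{-3}$, $M\le N\ell^{-3}\le d$ and $j+1\le3\ell$; in particular $M\ge4$ and $k'\le M-1$.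

Take $\lfloor N/M\rfloor$ disjoint $M$-subsets $B$ of $[N]$, and in each $\mathbb F_0^B\subset\mathbb F_0^N$ the subspaces $W'$ of Lemma~\ref{lem:flat}. In each $B$ they cover $\lfloor(M-1)/k'\rfloor k'\ge M-k'$ dimensions, so the codimension in $\mathbb F^N$ is at most
\[
N-(N/M-1)(M-k')\le M+Nk'/M\le2N\ell^{-3}.
\]
Fix $W'\subset\mathbb F_0^B$ and $z$. Order $B$ by decreasing $\|z^{(i)}\|$ and let $S_s\subset B$ consist of the elements whose rank lies in $\Delta_s$, for $0\le s\le j$. These sets partition $B$ and $|S_s|\le2^s$. The part $z_s=(R_{S_s}\otimes1)z$ has norm at most $Y_s$, because the $l$th largest norm within $B$ is at most $y_l$. By Lemma~\ref{lem:flat} and the monotonicity of $s\mapsto s\log(eM/s)$,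
\[
\|P_{W'}R_{S_s}\|^2\le C_4\Bigl(\frac{k'}M+2^{-(j-s)}\bigl(1+(j-s)\log2\bigr)\Bigr)\le C_4\bigl(\ell^{-3}+w_{j-s}^2\bigr).
\]
An operator $\Theta\otimes1$ has the same norm as $\Theta$, and $(P_{W'}\otimes1)z=\sum_{s\le j}(P_{W'}R_{S_s}\otimes1)z_s$. Using $\sum_{s\le j}Y_s\le(j+1)^{1/2}\le(3\ell)^{1/2}$, we get
\[
\|(P_{W'}\otimes1)z\|\le C_4^{1/2}\sum_{s\le j}\bigl(\ell^{-3/2}+w_{j-s}\bigr)Y_s\le C_4^{1/2}\bigl(\sqrt3\,\ell^{-1}+\Psi_j\bigr)\lesssim\lambda^{-1/2},
\]
since $\ell^{-1}\le\ell^{-1/2}\le\lambda^{-1/2}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}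

If $d<d_0$, then $\lambda\le\log d_0$, and any orthogonal decomposition into $\lfloor d/k\rfloor-1$ subspaces of dimension $k$ and one of dimension in $[k,2k)$ works. Let $d$ be large. Call a subspace \emph{good} if $\|W\|_X\le C_6\lambda^{-1/2}$ with $C_6=\max(C_5,2\sqrt2)$. Subspaces of good subspaces are good. Since $Q\ge8\lambda$, we have $k\le d/(8\lambda)$, so by Proposition~\ref{prop:absorb} it suffices to find mutually orthogonal good subspaces of dimension exactly $k$ whose span has codimension at most $d/(8\lambda)$. We keep account of the dimensions lost.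

\emph{Cutting.} Put $k_1=\lceil k\ell^2\rceil\le2k\ell^2$. A good subspace of dimension at least $k_1$ can be cut into orthogonal pieces of dimension $k$, losing fewer than $k$ dimensions, which is a fraction at most $\ell^{-2}$ of its dimension. So we may construct good subspaces of any dimensions $\ge k_1$, at a total loss of at most $d\ell^{-2}$.

\emph{Classes.} To apply Lemma~\ref{lem:pack} across blocks we need a sum of blocks of the form $\mathbb F^N\otimes\mathbb F^f$, that is, many blocks of equal dimension. Single orbits may be too short, so we group blocks of nearly equal dimension and trim them. Let $\eta=\ell^{-2}$ and, for integers $a\ge0$,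
\[
I_a=\{i:(1+\eta)^a\le b_i<(1+\eta)^{a+1}\},\quad f_a=\lceil(1+\eta)^a\rceil,\quad N_a=|I_a|,\quad D_a=\sum_{i\in I_a}b_i .
\]
Each class $I_a$ is $G$-invariant. A nonempty class has $a\le\ell/\log(1+\eta)\le2\ell^3$, so there are at most $3\ell^3$ of them. For $i\in I_a$ we have $f_a\le b_i\le(1+\eta)f_a$, hence $D_a/2\le N_af_a\le D_a$. Discard the classes with $D_a<d\ell^{-5}$, at a loss of at most $3d\ell^{-2}$. A remaining class has either many blocks or very large blocks.

\emph{Case 1: $f_a\le k_1$ or $N_a\ge Q^{1/10}$.} Let $k'=\lceil k_1/f_a\rceil$. We claim $N_a\ge k'Q^{1/10}$. If $f_a\le k_1$, then $k'\le2k_1/f_a$ and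
\[
\frac{N_a}{k'}\ge\frac{N_af_a}{2k_1}\ge\frac{d\ell^{-5}/2}{4k\ell^2}=\frac{Q\ell^{-7}}8\ge Q^{1/10},
\]
as $\ell^7\le Q^{7/200}$ and $Q$ is large. Otherwise $k'=1$ and $N_a\ge Q^{1/10}$ by assumption. Choose $f_a$-dimensional subspaces $V_i'\subset V_i$ for $i\in I_a$, losing at most $\eta D_a$ dimensions, and isometries $V_i'\cong\mathbb F^{f_a}$, so that $V'=\bigoplus_{I_a}V_i'=\mathbb F^{N_a}\otimes\mathbb F^{f_a}$. Let $y$ be the decreasing rearrangement of $(\|x_i\|)_{i\in I_a}$. The coordinates of $z=P_{V'}gx$ have norms at most $\|(gx)_i\|$, so $z$ is dominated by $y$ by \eqref{eq:permblocks}. With $W'$ from Lemma~\ref{lem:pack} for $N=N_a$, the subspaces $W=W'\otimes\mathbb F^{f_a}$ satisfy $P_Wgx=(P_{W'}\otimes1)z$, so they are good. They have dimension $k'f_a\ge k_1$ and miss at most $2N_af_a\ell^{-3}\le2D_a\ell^{-3}$ dimensions of $V'$.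

\emph{Case 2: $f_a>k_1$ and $N_a<Q^{1/10}$.} Then every $i\in I_a$ has
\begin{equation}\label{eq:huge}
b_i\ge f_a\ge\frac{D_a}{2N_a}\ge\tfrac12d\ell^{-5}Q^{-1/10}\ge dQ^{-1/5}\ge d^{4/5},
\end{equation}
using $2\ell^5\le2Q^{1/40}\le Q^{1/10}$ and $Q\le d$. There are too few blocks to pack across, and we use the dichotomy.

Apply Lemma~\ref{lem:cyclic} once, to the set of all blocks of cyclic type in all classes of Case 2, if it is nonempty. It is $G$-invariant, $b_i\ge\sqrt d$, and its dimension satisfies $D\ge dQ^{-1/5}\ge k$ by \eqref{eq:huge}. So $(k/D)^{1/2}\le Q^{-2/5}\le\lambda^{-1/2}$, and $\ell^{-1/2}\le\lambda^{-1/2}$. We obtain good subspaces of dimension $k$, losing fewer than $k=d/Q$ dimensions.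

Treat the blocks of alternating type orbit by orbit, since $n_i$ and $f_i$ depend on the orbit. Let $O$ be such an orbit, with $V_i\cong\mathbb F_0^n\otimes\mathbb F^f$ for $i\in O$, and let $k'=\lceil k_1/f\rceil$. We claim $n\ge k'Q^{1/10}$. If $f\le k_1$, then by \eqref{eq:huge}
\[
\frac n{k'}\ge\frac{nf}{2k_1}\ge\frac{b_i}{4k\ell^2}\ge\frac{Q^{4/5}\ell^{-2}}4\ge Q^{1/10}.
\]
Otherwise $k'=1$ and $n>\sqrt{b_i}\ge d^{2/5}\ge Q^{1/10}$. Also $n\le d+1\le2d$. Let $y$ be the decreasing rearrangement of the family in \eqref{eq:permalt} for $I'=O$; then $[gx]_i$ is dominated by $y$ for all $g\in G$ and $i\in O$. With $W'\subset\mathbb F_0^n$ from Lemma~\ref{lem:pack} for $N=n$, the subspaces $W=W'\otimes\mathbb F^f$ lie in $V_i$, are good, have dimension $k'f\ge k_1$, and miss at most $2nf\ell^{-3}\le4b_i\ell^{-3}$ dimensions of $V_i$.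

\emph{Total loss.} Cutting, discarded classes, trimming, packing and the cyclic blocks lose at most
\[
d\ell^{-2}+3d\ell^{-2}+d\ell^{-2}+4d\ell^{-3}+d\ell^{-200}\le10\,d\ell^{-2}\le\frac d{8\ell}\le\frac d{8\lambda}
\]
dimensions when $\ell\ge80$. Proposition~\ref{prop:absorb} completes the proof. \hfill$\square$

\section{The lower bound}\label{sec:C}

We prove Theorem~\ref{thm:C}. The vector in \eqref{eq:lower1} spreads its mass over all scales in $[1,d]$. To gain, we use only the $\log_2(d/k)$ scales in $[k,d]$. Let
\[
\Lambda=\sum_{j\le d}\min\Bigl(\frac1k,\frac1j\Bigr)=1+\sum_{k<j\le d}\frac1j\le1+\log(d/k),\qquad x_j=\Lambda^{-1/2}\min(k^{-1/2},j^{-1/2}),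
\]
and let $X$ be the set of vectors $(\varepsilon_jx_{\sigma(j)})_j$ with $\varepsilon_j=\pm1$ and $\sigma\in\mathrm{Sym}_d$. It is a finite set of unit vectors and an orbit of the group of signed permutation matrices, so it is transitive over both fields. Now single directions can be thin, for example $\|\delta_1\|_X=(k\Lambda)^{-1/2}$, because coordinates larger than $k^{-1/2}$ correlate poorly with $x$. The point is that a $k$-dimensional subspace always contains a vector with a constant share of its mass on coordinates of size at most $k^{-1/2}$, and a Gaussian vector finds it.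

Let $W$ have dimension $k$, let $P=P_W$ and $p_j=\|P\delta_j\|^2\in[0,1]$, so $\sum_jp_j=\operatorname{tr}P=k$. Let $\gamma$ be a standard Gaussian vector in $\mathbb F^d$: its coordinates are independent, $\mathbb E|\gamma_j|^2=1$, and its law is invariant under isometries. We have $\mathbb E|\gamma_1|^4=3$ for $\mathbb R$ and $2$ for $\mathbb C$. Let $c_0\in(0,1]$ be the smaller of the two values of $\mathbb E\,|\gamma_1|^2\mathbf 1_{|\gamma_1|\le1}$. Put
\[
v=k^{-1/2}P\gamma\in W,\qquad R=\|v\|,\qquad\mathcal B=\sum_j|v_j|^2\,\mathbf 1_{|v_j|\le k^{-1/2}}\le R^2 .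
\]
The coordinate $v_j=k^{-1/2}\langle\gamma,P\delta_j\rangle$ has the law of $(p_j/k)^{1/2}\gamma_1$. As $p_j\le1$, the event $|\gamma_1|\le1$ implies $(p_j/k)^{1/2}|\gamma_1|\le k^{-1/2}$, so $\mathbb E\mathcal B\ge c_0\sum_jp_j/k=c_0$. The variable $kR^2$ is a sum of $k$ independent copies of $|\gamma_1|^2$, so $\mathbb ER^4\le(k(k-1)+3k)/k^2\le3$. With $R_0^2=6/c_0\ge1$,
\[
\mathbb E[\mathcal B\,\mathbf 1_{R>R_0}]\le\mathbb E[R^2\mathbf 1_{R>R_0}]\le\mathbb ER^4/R_0^2\le c_0/2,
\]
hence $\mathbb E[\mathcal B\,\mathbf 1_{R\le R_0}]\ge c_0/2$. So there is $v\in W$ with $R\le R_0$ and $\mathcal B\ge c_0/2$; in particular $v\ne0$.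

Let $v^*$ be the decreasing rearrangement of $(|v_j|)_j$. Then $j(v_j^*)^2\le R_0^2$, so $j^{-1/2}\ge v_j^*/R_0$, and since $R_0\ge1$ we get $\min(k^{-1/2},j^{-1/2})\ge R_0^{-1}\min(k^{-1/2},v_j^*)$. Keeping only the terms with $v_j^*\le k^{-1/2}$,
\[
\sum_jv_j^*x_j\ge\Lambda^{-1/2}R_0^{-1}\sum_jv_j^*\min(k^{-1/2},v_j^*)\ge\Lambda^{-1/2}R_0^{-1}\mathcal B\ge\frac{c_0}{2R_0}\Lambda^{-1/2}.
\]
Choose $\sigma$ with $\sum_j|v_j|x_{\sigma(j)}=\sum_jv_j^*x_j$. Since $|v_j|\le|\operatorname{Re}v_j|+|\operatorname{Im}v_j|$, one of the sums $\sum_j|\operatorname{Re}v_j|x_{\sigma(j)}$ and $\sum_j|\operatorname{Im}v_j|x_{\sigma(j)}$ is at least half of this. Let $\varepsilon_j$ be the signs of the corresponding parts and $x'=(\varepsilon_jx_{\sigma(j)})_j\in X$. As $x'$ is real, that sum is the absolute value of the real or imaginary part of $\langle v,x'\rangle$, so $|\langle v,x'\rangle|\ge\frac{c_0}{4R_0}\Lambda^{-1/2}$. Since $v\in W$,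
\[
\|P_Wx'\|\ge\frac{|\langle v,x'\rangle|}R\ge\frac{c_0}{4R_0^2}\bigl(1+\log(d/k)\bigr)^{-1/2}.
\]
This proves Theorem~\ref{thm:C} with $c=c_0^2/24$. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{Asch}
Aschbacher, \emph{Finite Group Theory}.

\bibitem{KL}
Kleidman and Liebeck, \emph{The Subgroup Structure of the Finite Classical Groups}.

\bibitem{LS}
Landazuri and Seitz, J. Algebra 32 (1974), 418--443.

\bibitem{Led}
Ledoux, \emph{The Concentration of Measure Phenomenon}.

\bibitem{Ras}
Rasala, J. Algebra 45 (1977), 132--181.

\bibitem{SSZ}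
Ashwin Sah, Mehtaab Sawhney and Yufei Zhao, \emph{The cylindrical width of transitive sets}, arXiv:2101.11207 (2021).

\bibitem{Wag}
Wagner, Arch. Math. 29 (1977).

\end{thebibliography}
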